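# A compact space on which every operator is a multiplication plus a weakly compact operator

## 1. The theorem and its vocabulary

**Main Theorem (ZFC).** There is a nonempty totally disconnected compact Hausdorff almost $P$-space $K$ without isolated points (so $K$ is infinite) such that every operator $T:C(K)\to C(K)$ has the form $T=gI+S$ with $g\in C(K)$ and $S$ weakly compact.

Let us unpack this. Throughout, $K$ is a compact Hausdorff space, $C(K)$ is the Banach space of real-valued continuous functions on $K$ with the supremum norm, and $M(K)=C(K)^*$ is the space of Radon measures on $K$. An *operator* is a bounded linear operator. It is *weakly compact* if it maps the unit ball to a relatively weakly compact set. For $g\in C(K)$ we write $gI$ for $f\mapsto gf$.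

**Definition.** $K$ is an *almost $P$-space* if every nonempty $G_\delta$ subset of $K$ has nonempty interior.

The Cantor set is not an almost $P$-space, because a point is a $G_\delta$ with empty interior. The one-point compactification $\alpha\Gamma=\Gamma\cup\{\infty\}$ of an uncountable discrete set $\Gamma$ is one: a nonempty $G_\delta$ either contains a point of $\Gamma$, which is isolated, or contains $\infty$, and then it contains all but countably many points of $\Gamma$. The space in the theorem must be an almost $P$-space without isolated points, which is harder to picture.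

**Definition.** An operator $T$ on $C(K)$ is a *weak multiplication* if $T=gI+S$ with $g\in C(K)$ and $S$ weakly compact. It is a *weak multiplier* if $T^*=gI+S$ on $M(K)$, where $g:K\to\mathbb R$ is a bounded Borel function, $gI$ now denotes $\mu\mapsto g\mu$ with $(g\mu)(A)=\int_A g\,d\mu$, and $S:M(K)\to M(K)$ is weakly compact.

Every weak multiplication is a weak multiplier: take adjoints and recall Gantmacher's theorem, by which $S$ is weakly compact if and only if $S^*$ is. The converse fails. Let $K=\omega\cup\{\infty\}$ be a convergent sequence, let $E\subset\omega$ be the set of even numbers, and put $Tf=1_E\cdot(f-f(\infty))$. This maps $C(K)$ to itself, and $T^*\mu=1_E\mu-\mu(E)\delta_\infty$, so $T$ is a weak multiplier with symbol $1_E$. We shall see in a moment that it is not a weak multiplication.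

The background is the paper of Antonio Avilés and Piotr Koszmider, "A Banach space in which every injective operator is surjective", arXiv:1209.3042 (2012). If $K$ is a totally disconnected almost $P$-space such that every operator on $C(K)$ is a weak multiplier, then every injective operator on $C(K)$ is an automorphism, and the authors construct an infinite $K$ of this kind. The problem treated here is whether ZFC alone proves that there is an infinite totally disconnected almost $P$-space $K$ for which every operator is actually a weak *multiplication*, that is, with a continuous symbol. The Main Theorem says: yes.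

We use freely that in a totally disconnected compact Hausdorff space the clopen sets form a base. Hence, if $L\subset U$ with $L$ compact and $U$ open, there is a clopen set between $L$ and $U$, and two sets $P,Q$ have disjoint closures if and only if some clopen $w$ has $P\subset w$ and $Q\cap w=\emptyset$. In that case we say that $w$ *separates* $P$ and $Q$. The next statement turns weak compactness into something one can test.

**Fact W.** Let $K$ be totally disconnected. An operator $S$ on $C(K)$ is weakly compact if and only if $\|S1_{A_n}\|\to0$ for every sequence $(A_n)$ of pairwise disjoint clopen sets.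

*Proof.* By Gantmacher's theorem, $S$ is weakly compact iff $\mathcal M=\{S^*\nu:\|\nu\|\le1\}$ is relatively weakly compact. By Grothendieck's criterion (Diestel, *Sequences and Series in Banach Spaces*, Ch. VII), the bounded set $\mathcal M$ is relatively weakly compact iff $\sup_{\mu\in\mathcal M}|\mu(O_n)|\to0$ for every disjoint sequence of open sets $O_n$. For clopen $A_n$ we have $\sup_{\mu\in\mathcal M}|\mu(A_n)|=\sup_{\|\nu\|\le 1}|\nu(S1_{A_n})|=\|S1_{A_n}\|$, which gives "only if". For "if", suppose $|S^*\nu_n(O_n)|>\varepsilon$ for infinitely many $n$, with $\|\nu_n\|\le1$ and $O_n$ disjoint open. By inner regularity choose a compact subset of $O_n$ carrying almost all of the variation of $S^*\nu_n$ on $O_n$, and a clopen $A_n$ between it and $O_n$, so that $|S^*\nu_n(A_n)|>\varepsilon$. Then $\|S1_{A_n}\|\ge|\nu_n(S1_{A_n})|>\varepsilon$ for infinitely many $n$, and the $A_n$ are disjoint. $\square$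

For example, a rank-one operator $f\mapsto\mu(f)h$ passes the test since $\mu(A_n)\to0$. The identity of $C(K)$, $K$ infinite and totally disconnected, fails it: such a $K$ contains a sequence of disjoint nonempty clopen sets $A_n$, and $\|1_{A_n}\|=1$. In particular $C(K)$ is then not reflexive.

In the convergent sequence example, suppose $T=hI+S$ with $h$ continuous. Then $S1_{\{n\}}=(1_E(n)-h(n))1_{\{n\}}$, so Fact W gives $h(n)-1_E(n)\to0$, which is incompatible with continuity of $h$ at $\infty$.

## 2. Operators that the space has to exclude

Two families of operators, done by hand, show what $K$ has to be like.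

*Composition operators.* Suppose that $K$ is totally disconnected, has no isolated points, and has a homeomorphism $\tau\neq\mathrm{id}$. Let $Tf=f\circ\tau$. Choose $x$ with $\tau(x)\ne x$, and a clopen $A\ni\tau(x)$ with $\tau^{-1}(A)\cap A=\emptyset$. (Take disjoint clopen sets $A_0\ni\tau(x)$, $B_0\ni x$ and put $A=A_0\cap\tau(B_0)$.) Let $A_n\subset A$ be disjoint, nonempty and clopen. For any $g\in C(K)$ the function $(T-gI)1_{A_n}=1_{\tau^{-1}(A_n)}-g1_{A_n}$ equals $1$ on $\tau^{-1}(A_n)$, so $T-gI$ is not weakly compact. Hence our $K$ has no nontrivial homeomorphism. The space $\alpha\Gamma$ above fails for the same reason: if $\tau$ interchanges the points of $\Gamma$ in pairs and fixes $\infty$, then $\|(T-gI)1_{\{\gamma\}}\|\ge1$ for all $\gamma\in\Gamma$.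

*Functions with one bad point.* Let $K$ be totally disconnected without isolated points, $x\in K$, and let $\varphi$ be a bounded continuous function on $K\setminus\{x\}$. The formula $Tf=\varphi\cdot(f-f(x))$, with value $0$ at $x$, defines an operator on $C(K)$. Suppose $T=gI+S$ with $g\in C(K)$ and $S$ weakly compact. If $|\varphi-g|>\varepsilon$ at some $y\neq x$, this holds on a clopen neighbourhood $u$ of $y$ with $x\notin u$. Taking disjoint nonempty clopen $A_n\subset u$ we get $S1_{A_n}=(\varphi-g)1_{A_n}$, of norm $\ge\varepsilon$, against Fact W. So $\varphi=g$ off $x$. In our $K$, therefore, *every bounded continuous function on $K\setminus\{x\}$ must extend continuously over $x$*, for every $x$.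

Now let $T$ be any operator on $C(K)$, and put $\mu_x=T^*\delta_x$. Then $\|\mu_x\|\le\|T\|$ and $T1_C(x)=\mu_x(C)$ for clopen $C$. If $T=gI+S$, then off $A_n$ we have $T1_{A_n}=S1_{A_n}$, so Fact W yields
$$\sup_{x\notin A_n}|T1_{A_n}(x)|\longrightarrow0\qquad\text{for all pairwise disjoint clopen }A_n. \tag{A}$$
The natural candidate for the symbol is the diagonal $g_0(y)=\mu_y(\{y\})$. It need not be continuous, and we shall need:
$$\lim_{y\to x,\ y\ne x}g_0(y)\ \text{ exists for every }x\in K. \tag{B}$$
Property (A) is Corollary 9 below, (B) comes from Lemma 5, and Section 9 deduces the theorem from them.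

## 3. Plain splitters, and the reflection that they destroy

**How (A) is enforced.** Suppose (A) fails. After some cleaning this means: there are disjoint clopen $A_n$ and nonempty clopen $V_n$, each $V_n$ disjoint from all $A_k$, with $T1_{A_n}\ge\varepsilon$ on $V_n$. Suppose that we had an infinite co-infinite $b\subset\omega$ and a clopen *splitter* $c$ with $A_n\subset c$ for $n\in b$ and $A_n\cap c=\emptyset$ for $n\notin b$. If the other contributions to $T1_c$ are small, $T1_c$ is large on $V_n$ for $n\in b$ and small on $V_n$ for $n\notin b$. As $T1_c$ is continuous, the sets $P=\bigcup_{n\in b}V_n$ and $Q=\bigcup_{n\notin b}V_n$ have disjoint closures. So if $K$ contains a splitter and at the same time $P$ and $Q$ are *not* separated, we have a contradiction.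

This suggests the first thing to try: build $K\subset2^{\mathfrak c}$ one clopen generator at a time. Given disjoint clopen $A_n$ in the space $K_\xi$ built so far, pass to
$$K_{\xi+1}=\Bigl(K_\xi\setminus\bigcup_{n\in b}A_n\Bigr)\times\{0\}\ \cup\ \Bigl(K_\xi\setminus\bigcup_{n\notin b}A_n\Bigr)\times\{1\},$$
so that "last coordinate $=1$" is a splitter, and promise never to separate $P$ and $Q$ later. There are fewer than $\mathfrak c$ promises at each time and $\mathfrak c$ many candidates for $b$ in an almost disjoint family. We shall see that this is enough room to keep all promises.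

One correction is needed already here. The splitter $c$ contains points outside $\bigcup_nA_n$, and $\mu_x$ may charge $c\setminus\bigcup_nA_n$. We therefore want $c\subset D_l\cup A_0\cup\dots\cup A_l$ for every $l$, where $D_l$ is a clopen set that contains all later $A_k$ and has small $|\mu_x|$-measure for $x\in V_l$. This is harmless for the construction, and Proposition 8 finds the sets $D_l$.

**Where this stops.** For (B) we need that *certain sets stay non-separated although nobody made a promise about them*. If $g_0$ oscillates at $x$, we shall find open sets $P,Q$ near $x$, on which $g_0$ is small and large respectively, which the clopen sets depending on "early" coordinates do not separate. We want to conclude that no clopen set at all separates them. So we would like to give coordinates *ranks* $<\omega_1$, let $\mathbb B^\gamma$ be the algebra of clopen sets that depend on coordinates of rank $\le\gamma$, and have the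

*reflection property:* if $P,Q$ are unions of members of $\mathbb B^\gamma$ and some clopen set separates them, then some member of $\mathbb B^\gamma$ does.

Plain splitters contradict this. Let $h_0,h_1,\dots$ be free coordinates of rank $0$, and suppose that all rank $0$ coordinates are free (all $0$-$1$ values occur). Let $[h]$ be the set of points $x$ with $x(h)=1$, and put $A_n=[h_n]\setminus\bigcup_{k<n}[h_k]$. A plain splitter $c$ separates $\bigcup_{n\in b}A_n$ from $\bigcup_{n\notin b}A_n$. But no $w\in\mathbb B^0$ does: $w$ depends on finitely many coordinates, so there are $n\in b$, $n'\notin b$ with $h_n,h_{n'}$ not among them. The point whose rank $0$ coordinates are all $0$ except for a $1$ at $h_n$, and the one with a single $1$ at $h_{n'}$, lie in $A_n$ and $A_{n'}$, and $w$ does not distinguish them.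

**Holes.** The way past this is to split not the $A_n$ themselves but
$$a_n=A_n\setminus e_n,$$
where the "hole" $e_n$ is a clopen set given by free coordinates *one rank higher* than the $A_n$. Over a point $y$ that knows only lower coordinates, we may choose the new free coordinates so that we are inside $e_n$ for all $n\ge m$. Then only $a_0,\dots,a_{m-1}$ are seen, and the value of the splitter over $y$ can be decided from finitely many coordinates of $y$. The sets $\bigcup_{n\in b}a_n$ and $\bigcup_{n\notin b}a_n$ are no longer unions of lower-rank clopen sets, so the example above does not apply.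

Two points remain. First, a hole costs mass: we need $T1_{a_n}(x)=\mu_x(a_n)$ still large. So we offer infinitely many disjoint candidates $e_{n,i}$ ($i\in\omega$) and let the task say which $i=f(n)$ to use; for given $x$ some $i$ has $|\mu_x|(e_{n,i})$ as small as we like. Second, several splitters of the same rank must be neutralized over $y$ at the same time. If two of them used $e_{n,f(n)}$ and $e_{n,f'(n)}$ with $f(n)\neq f'(n)$ for infinitely many $n$, we could not be in both holes, because they are disjoint. So we index the candidates by the tree $\omega^{<\omega}$: the $n$-th hole for $f$ is $e_{f|n,\,f(n)}$. Two different functions $f,f'$ use different nodes from some level on, and the conflict disappears.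

## 4. The construction of $K$ in $\mathfrak c$ steps

We use the following theorems of ZFC: $\mathrm{cf}(\mathfrak c)>\omega$; $\mathfrak c^\omega=\mathfrak c$; and there is a family $\{b_t:t<\mathfrak c\}$ of infinite subsets of $\omega$ with $b_t\cap b_s$ finite for $t\neq s$. Each $b_t$ is co-infinite, since it is almost disjoint from another infinite set $b_s$.

**Step 1 (finite descriptions of clopen sets).** The purpose is to speak of "the same" clopen set in all the spaces $K_\xi$. A *name* is a pair $N=(s,Z)$ with $s\subset\mathfrak c$ finite and $Z\subset2^s$; $s$ is its *support*. If $x$ is a $0$-$1$ function whose domain contains $s$, write $x\in N$ iff $x|s\in Z$. For instance $s=\{3,7\}$ and $Z=\{z\in 2^s: z(7)=1\}$ says "$x(7)=1$". We write $[\zeta]$ for the name "$x(\zeta)=1$". Boolean operations on names are evaluated pointwise. There are $\mathfrak c$ names.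

By recursion on $\xi\le\mathfrak c$ we define closed sets $K_\xi\subset2^\xi$, and ranks $\rho(\xi)<\omega_1$ for $\xi<\mathfrak c$. Put $K_0=\{\emptyset\}$ and $K_\xi=\{x\in2^\xi:x|\zeta\in K_\zeta\ \forall\zeta<\xi\}$ for limit $\xi$. The set $K_{\xi+1}\subset K_\xi\times2$ will be closed and will project onto $K_\xi$. Then all projections $K_\xi\to K_\zeta$ ($\zeta<\xi$) are onto. A name with support in $\xi$ defines a clopen subset of $K_\xi$, and by compactness every clopen subset of $K_\xi$ arises so. Hence $|\mathrm{Clop}(K_\xi)|\le|\xi|+\omega<\mathfrak c$ for $\xi<\mathfrak c$. Because projections are onto, we also have: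
$$\text{inclusion, disjointness, emptiness of named sets hold in }K_\xi\text{ iff they hold in }K_\zeta,\quad\xi\le\zeta\le\mathfrak c, \tag{1}$$
provided that the supports lie in $\xi$. A name has *rank $\le\gamma$* if all coordinates in its support have rank $\le\gamma$.

**Step 2 (free coordinates).** These remove isolated points and supply the holes. A *free step* is $K_{\xi+1}=K_\xi\times2$. Write $\xi=\omega\nu+n$ with $n<\omega$; $\xi$ is even or odd according to $n$. For $\nu<\omega_1$ the even steps $\omega\nu+2j$ are free steps of rank $\nu$; we list these countably many coordinates as $h^\nu_{\sigma,k}$, $(\sigma,k)\in\omega^{<\omega}\times\omega$. All even steps $\xi\ge\omega_1$ are free of rank $0$. For $\gamma<\omega_1$ define the names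
$$e^\gamma_{\sigma,i}=[h^{\gamma+1}_{\sigma,i}]\setminus\bigcup_{k<i}[h^{\gamma+1}_{\sigma,k}].$$
For fixed $\gamma,\sigma$ they are pairwise disjoint in $i$.

**Step 3 (bookkeeping).** At odd $\xi$ we treat a task $\tau_\xi$ of one of the two kinds described in Steps 4 and 5. There are $\mathfrak c$ tasks altogether, since $\mathfrak c^\omega=\mathfrak c$. Partition the odd ordinals below $\mathfrak c$ into $\mathfrak c$ sets of size $\mathfrak c$; each is unbounded in $\mathfrak c$. So we can fix the list $(\tau_\xi)$ so that every task appears cofinally often. If $\tau_\xi$ is not valid at $\xi$, we perform a free step of rank $0$.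

**Step 4 (U-tasks, for the almost $P$ property).** A U-task is $(\gamma,(U_n)_n)$ with $\gamma<\omega_1$ and names $U_n$. It is valid at $\xi$ if the $U_n$ have supports in $\xi$ and rank $\le\gamma$, and define a decreasing sequence of nonempty sets in $K_\xi$. Then $\rho(\xi)=\gamma+1$ and
$$K_{\xi+1}=K_\xi\times\{0\}\ \cup\ \Bigl(\bigcap_nU_n\Bigr)\times\{1\}.$$
By compactness $\bigcap_nU_n\ne\emptyset$ in $K_\xi$.

**Step 5 (S-tasks, the splitters with holes).** An S-task is $(\gamma,(A_n),(D_n),f,(V_n))$ with $\gamma<\omega_1$, names $A_n,D_n,V_n$ and $f\in\omega^\omega$. It is valid at $\xi$ if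

* all names have supports in $\xi$, the $A_n,D_n$ have rank $\le\gamma$, and all $h^{\gamma+1}_{\sigma,k}$ are $<\xi$;
* in $K_\xi$ the $A_n$ are pairwise disjoint, $A_k\subset D_l$ for $l<k$, $V_n\neq\emptyset$, and $V_n\cap A_k=\emptyset$ for all $n,k$.

There is no restriction on the rank of the $V_n$. Put
$$a_n=A_n\setminus e^\gamma_{f|n,f(n)},\qquad E_l=D_l\cup a_0\cup\dots\cup a_l.$$
In $K_\xi$ the $a_n$ are disjoint, and $a_k\subset E_l$ for all $k,l$: if $k\le l$ this is the definition of $E_l$, and if $l<k$ then $a_k\subset A_k\subset D_l$. With a suitable $b=b_t$, chosen in Step 6, put $\rho(\xi)=\gamma+1$ and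
$$K_{\xi+1}=F_0\times\{0\}\cup F_1\times\{1\},\qquad F_0=K_\xi\setminus\bigcup_{n\in b}a_n,\qquad F_1=\bigcap_lE_l\setminus\bigcup_{n\notin b}a_n.$$
Both $F_i$ are closed. Since $\bigcup_{n\in b}a_n\subset F_1$, we have $F_0\cup F_1=K_\xi$, so $K_{\xi+1}$ projects onto $K_\xi$. We make the *promise* that $P=\bigcup_{n\in b}V_n$ and $Q=\bigcup_{n\notin b}V_n$ are not separated in $K_\zeta$ for any $\zeta$ with $\xi<\zeta\le\mathfrak c$.

**Step 6 (keeping promises).** It remains to choose $b$ in such a way that all promises hold.

**Lemma 1.** At every valid S-step the set $b$ can be chosen from $\{b_t:t<\mathfrak c\}$ in such a way that all promises, old and new, are kept throughout the construction.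

*Proof.* We argue by induction on $\zeta$ that promises made before $\zeta$ hold in $K_\zeta$.

*Limits.* If a clopen set separates $P,Q$ in $K_\zeta$, $\zeta$ limit, it has a name with finite support. This support lies in some $\zeta'<\zeta$ larger than the step at which the promise was made. As $K_\zeta\to K_{\zeta'}$ is onto, the same name separates $P,Q$ in $K_{\zeta'}$, which is impossible.

*Free and U-steps.* Here $K_\xi\times\{0\}\subset K_{\xi+1}$. If $w$ separates $P,Q$ in $K_{\xi+1}$, then $\{x:(x,0)\in w\}$ separates them in $K_\xi$.

*S-steps.* Let $F^t_0,F^t_1$ be the sets obtained with $b=b_t$, and $W_t=\bigcup_{n\in b_t}a_n$, so $K_\xi=F^t_0\cup W_t$. Call $t$ *bad* for a promise if it leads to separation in $K_{\xi+1}$.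

(a) *For each old promise $(P,Q)$ at most two $t$ are bad.* By induction hypothesis $P,Q$ are not separated in $K_\xi$; fix $x\in\overline P\cap\overline Q$ there. In $K_{\xi+1}$ the set $P$ becomes $(P\cap F^t_0)\times\{0\}\cup(P\cap F_1^t)\times\{1\}$, and similarly for $Q$. So if $t$ is bad, then
$$\overline{P\cap F^t_i}\cap\overline{Q\cap F^t_i}=\emptyset\qquad(i=0,1).$$
Each $a_n$ is clopen in $K_\xi$ and is contained in $F^t_1$ (if $n\in b_t$) or in $F^t_0$ (if $n\notin b_t$). If $x$ were in $a_n$, then $x\in\overline{P\cap a_n}\cap\overline{Q\cap a_n}$, and the last display would fail for one of the two $i$. Hence $x\notin\bigcup_na_n$ as soon as there is a bad $t$. For bad $t$, $x$ is not in both $\overline{P\cap F^t_0}$ and $\overline{Q\cap F^t_0}$, so $x\in\overline{P\cap W_t}$ or $x\in\overline{Q\cap W_t}$.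

Suppose there are three bad indices. Two of them, $t\neq s$, share an alternative, say $x\in\overline{P\cap W_t}\cap\overline{P\cap W_s}$. Since $b_s\cap b_t$ is finite, all but finitely many of the $a_n$ composing $W_s$ lie in $F^t_0$. The finitely many exceptions are clopen and do not contain $x$. So $x\in\overline{P\cap F^t_0}$. As $t$ is bad, $x\notin\overline{Q\cap F^t_0}$, and therefore $x\in\overline{Q\cap W_t}$. Now $x\in\overline{P\cap W_t}\cap\overline{Q\cap W_t}$. In the same way $W_t$ is contained in $F^s_0$ up to finitely many $a_n$, none of which contains $x$. So $x\in\overline{P\cap F^s_0}\cap\overline{Q\cap F^s_0}$, contradicting badness of $s$. The other alternative is symmetric, with $P$ and $Q$ interchanged.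

(b) *For the new promise fewer than $\mathfrak c$ many $t$ are bad.* Since $V_n$ is disjoint from all $A_k$, we have $V_n\subset F^t_0$. If the new promise fails in $K_{\xi+1}$, then $\bigcup_{n\in b_t}V_n$ and $\bigcup_{n\notin b_t}V_n$ have disjoint closures in $F_0^t$, hence in $K_\xi$, and some $w\in\mathrm{Clop}(K_\xi)$ separates them. As the $V_n$ are nonempty, $b_t=\{n:V_n\subset w\}$. So $w$ determines $t$, and at most $|\mathrm{Clop}(K_\xi)|<\mathfrak c$ many $t$ are bad.

There are at most $|\xi|<\mathfrak c$ old promises, each with at most two bad $t$. Altogether fewer than $\mathfrak c$ many $t$ are bad; choose one that is not. $\square$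

Put $K=K_{\mathfrak c}$, a nonempty totally disconnected compact Hausdorff space.

## 5. Admissible points, ranks, and the two kinds of new clopen sets

The space $K$ is given by local constraints, one for each non-free coordinate. A set $\Delta\subset\mathfrak c$ is *closed* if for each non-free $\xi\in\Delta$ the names in the constraint imposed at $\xi$ have supports in $\Delta$; these names are the $U_n$ for a U-step, and the $A_n,D_n,e^\gamma_{f|n,f(n)}$ for an S-step. The $V_n$ do not enter the constraint. A point $x\in2^\Delta$ is *admissible* if for all non-free $\xi\in\Delta$: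

* U: $x(\xi)=1$ implies $x\in U_n$ for all $n$;
* S: $x\in a_n$ for some $n\in b$ implies $x(\xi)=1$; and $x(\xi)=1$ implies $x\in\bigcap_lE_l\setminus\bigcup_{n\notin b}a_n$.

By the definition of $K_{\xi+1}$, $K$ is exactly the set of admissible points of $2^{\mathfrak c}$, and restrictions of points of $K$ to closed sets are admissible. If $0<1$ are free coordinates, $\{0,1\}$ is closed and all four points are admissible. A set consisting of one S-coordinate is usually not closed.

**Lemma 2 (extension).** If $\Delta$ is closed, every admissible $x\in2^\Delta$ extends to a point of $K$.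

*Proof.* Define $\hat x(\xi)$ recursively. If $\xi\in\Delta$, let $\hat x(\xi)=x(\xi)$. If $\xi\notin\Delta$, let $\hat x(\xi)=0$ at free and U-steps, and at S-steps let $\hat x(\xi)=1$ iff $\hat x|\xi\in\bigcup_{n\in b}a_n$. We check $\hat x|\xi\in K_\xi$ by induction. Limits are clear. If $\xi\in\Delta$, the constraint at $\xi$ involves only coordinates in $\Delta$, where $\hat x$ agrees with $x$, so it holds by admissibility. If $\xi\notin\Delta$ is free or a U-step, the value $0$ is always allowed. If $\xi\notin\Delta$ is an S-step, then either $\hat x|\xi\in\bigcup_{n\in b}a_n\subset F_1$ and the value $1$ is allowed, or $\hat x|\xi\in F_0$ and the value $0$ is allowed. $\square$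

Let $\Gamma^\gamma=\{\xi:\rho(\xi)\le\gamma\}$ and $\Gamma^{<\gamma}=\bigcup_{\beta<\gamma}\Gamma^\beta$. The constraint at a non-free coordinate of rank $\beta+1$ involves only coordinates of rank $\le\beta$ and free coordinates $h^{\beta+1}_{\sigma,k}$ of rank $\beta+1$. So the sets $\Gamma^\gamma$ and $\Gamma^{<\gamma}$ are closed, and they remain closed after adding any free coordinates. Let $K^\gamma=\{x|\Gamma^\gamma:x\in K\}$; by Lemma 2 this is the set of admissible points of $2^{\Gamma^\gamma}$. Let $\mathbb B^\gamma$ be the algebra of clopen subsets of $K$ given by names of rank $\le\gamma$. For $w\in\mathbb B^\gamma$ and $y\in K^\gamma$ write $y\in w$ if the points of $K$ over $y$ are in $w$ (all or none are). We shall use: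

* $\mathrm{Clop}(K)=\bigcup_{\gamma<\omega_1}\mathbb B^\gamma$, the $\mathbb B^\gamma$ increase, and every countable subset of $\mathrm{Clop}(K)$ lies in one $\mathbb B^\gamma$;
* the free coordinates of rank $\gamma+1$ are exactly the $h^{\gamma+1}_{\sigma,k}$;
* if $\gamma$ is a nonzero limit, $\Gamma^\gamma\setminus\Gamma^{<\gamma}$ consists only of the free coordinates $h^\gamma_{\sigma,k}$, because non-free coordinates have successor rank and the additional free coordinates have rank $0$.

**Lemma 3.** (i) $K$ has no isolated points and is an almost $P$-space.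

(ii) Let $\gamma<\omega_1$, $A_n,D_n\in\mathbb B^\gamma$, the $A_n$ pairwise disjoint, $A_k\subset D_l$ for $l<k$, $f\in\omega^\omega$, and let $V_n$ be nonempty clopen sets with $V_n\cap A_k=\emptyset$ for all $n,k$. Put $a_n=A_n\setminus e^\gamma_{f|n,f(n)}$. Then there are an infinite co-infinite $b\subset\omega$ and a clopen $c\subset K$ such that $a_n\subset c$ for $n\in b$, $a_n\cap c=\emptyset$ for $n\notin b$, $c\subset D_l\cup a_0\cup\dots\cup a_l$ for all $l$, and
$$\overline{\bigcup_{n\in b}V_n}\cap\overline{\bigcup_{n\notin b}V_n}\ne\emptyset.$$

*Proof.* (i) Let $w\in\mathbb B^\gamma$ be nonempty and $h$ a free coordinate of rank $\gamma+1$. Take $x\in w$. Then $x|\Gamma^\gamma$ together with either value at $h$ is admissible on the closed set $\Gamma^\gamma\cup\{h\}$. By Lemma 2, $w\cap[h]\neq\emptyset\neq w\setminus[h]$. So no nonempty clopen set is a single point.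

A nonempty $G_\delta$ set contains a nonempty set $\bigcap_nU_n$ with $U_n$ clopen and decreasing: take a point $x$ of the $G_\delta$ and shrink clopen neighbourhoods of $x$ into the defining open sets. All $U_n$ are in some $\mathbb B^\gamma$; fix names of rank $\le\gamma$ for them. Their supports form a countable set, which is bounded in $\mathfrak c$ because $\mathrm{cf}(\mathfrak c)>\omega$. By (1) the task $(\gamma,(U_n))$ is valid from some step on, so it is treated at some $\xi$. Then $[\xi]$ is clopen, contained in $\bigcap_nU_n$, and nonempty since $K\to K_{\xi+1}$ is onto.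

(ii) Fix names of rank $\le\gamma$ for the $A_n,D_n$ and any names for the $V_n$. As before, all supports are bounded in $\mathfrak c$, and so are the countably many $h^{\gamma+1}_{\sigma,k}$. By (1) the S-task is valid from some step on and is treated at some $\xi$. Put $c=[\xi]$, with the set $b$ chosen at this step. The first three properties are the S-constraint, and the last one is the promise for $K_{\mathfrak c}=K$. $\square$

## 6. Reflection into $\mathbb B^\gamma$

**Lemma 4 (reflection).** Let $\gamma<\omega_1$ and $w\in\mathrm{Clop}(K)$. There is $w'\in\mathbb B^\gamma$ such that every $y\in K^\gamma$ has an extension $x\in K$ with $x\in w\iff y\in w'$. Consequently, if $P,Q$ are unions of members of $\mathbb B^\gamma$ and are separated by an element of $\mathrm{Clop}(K)$, then they are separated by an element of $\mathbb B^\gamma$.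

Look first at $w=[\xi]$ with $\xi$ one S-coordinate of rank $\gamma+1$. Over any $y$ we may set $h^{\gamma+1}_{f|n,f(n)}=1$ for all $n$ and all other $h^{\gamma+1}_{\sigma,i}=0$. Then all $a_n$ are avoided, $x(\xi)=0$ is allowed, and $w'=\emptyset$ works. If the support of $w$ also contains $h^{\gamma+1}_{\emptyset,0}$, we fix the value $0$ for all $h^{\gamma+1}_{\emptyset,i}$ and use the holes only for $n\ge1$. Then $a_0$ acts as $A_0$, and we let $x(\xi)=1$ iff $0\in b$ and $y\in A_0$. The general case is the same with several splitters.

*Proof.* **Step 1 (the consequence).** We deduce the second statement from the first. Let $w$ separate $P$ and $Q$. Let $z\in P$, $y=z|\Gamma^\gamma$, and take $x$ over $y$ as given by the first statement. Since $P$ is determined by the coordinates in $\Gamma^\gamma$, $x\in P\subset w$, so $y\in w'$, that is, $z\in w'$. Likewise, if $z\in Q$, then $x\in Q$, $x\notin w$ and $z\notin w'$.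

**Step 2 (reduction to one drop of rank).** Let $w\in\mathbb B^\beta$; we induct on $\beta$. If $\beta\le\gamma$ put $w'=w$. If $\beta>\gamma$, we claim that it suffices to find $\alpha$ with $\gamma\le\alpha<\beta$ and $w_1\in\mathbb B^\alpha$ such that every $y\in K^\alpha$ has an extension $x\in K$ with $x\in w\iff y\in w_1$. Indeed, the induction hypothesis gives $w'\in\mathbb B^\gamma$ for $w_1$. Given $y\in K^\gamma$, take $x_1\in K$ over $y$ with $x_1\in w_1\iff y\in w'$, and then $x\in K$ over $x_1|\Gamma^\alpha$ with $x\in w\iff x_1\in w_1$. This $x$ extends $y$.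

In the two remaining steps $(s,Z)$ is a name of $w$ with $s\subset\Gamma^\beta$. Each time we define for $y\in K^\alpha$ an admissible point $z_y\supset y$ on a closed set containing $s$, such that $z_y|s$ depends only on finitely many coordinates of $y$. Then $w_1=\{x\in K:z_{x|\Gamma^\alpha}|s\in Z\}$ is in $\mathbb B^\alpha$. By Lemma 2 $z_y$ extends to some $x\in K$, and $x\in w\iff z_y|s\in Z\iff y\in w_1$.

**Step 3 (limit $\beta$).** Here only free coordinates have to be added. As $s$ is finite, there is $\alpha\in[\gamma,\beta)$ with $s\cap\Gamma^{<\beta}\subset\Gamma^\alpha$. Then $s\setminus\Gamma^\alpha$ consists of free coordinates of rank $\beta$. Let $z_y$ be $y$ together with $0$ on $s\setminus\Gamma^\alpha$. Its domain is closed and it is admissible.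

**Step 4 ($\beta=\alpha+1$).** This is where the holes are used. Note $\gamma\le\alpha$. Let $\xi_1,\dots,\xi_k$ be the S-coordinates of rank $\alpha+1$ in $s$, with data $A^j_n,D^j_n,f_j,b_j$ and $a^j_n=A^j_n\setminus e^\alpha_{f_j|n,f_j(n)}$. Choose $m$ such that $|\sigma|<m$ for all $h^{\alpha+1}_{\sigma,i}\in s$, and $f_j|m\neq f_{j'}|m$ whenever $f_j\ne f_{j'}$. The set $\Delta=\Gamma^\alpha\cup\{h^{\alpha+1}_{\sigma,i}\}_{\sigma,i}\cup s$ is closed. On it define $z_y$ by

* $z_y=y$ on $\Gamma^\alpha$;
* $z_y(h^{\alpha+1}_{\sigma,i})=1$ iff $|\sigma|\ge m$ and for some $j$, $\sigma=f_j|\,|\sigma|$ and $i=f_j(|\sigma|)$;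
* $z_y=0$ at the U-coordinates of rank $\alpha+1$ in $s$;
* $z_y(\xi_j)=1$ iff $y\in A^j_n$ for some $n<m$ with $n\in b_j$.

Let $n\ge m$ and $\sigma=f_j|n$. Then $z_y(h^{\alpha+1}_{\sigma,i})=1$ exactly for $i=f_j(n)$: if also $\sigma=f_{j'}|n$, then $f_{j'}|m=f_j|m$, so $f_{j'}=f_j$. So $z_y\in e^\alpha_{f_j|n,f_j(n)}$ and $z_y\notin a^j_n$. If $n<m$, all $h^{\alpha+1}_{\sigma,i}$ with $|\sigma|=n$ have value $0$, so $z_y\notin e^\alpha_{f_j|n,f_j(n)}$ and $z_y\in a^j_n\iff y\in A^j_n$. In short: *$z_y$ lies in $a^j_n$ iff $n<m$ and $y\in A^j_n$.*

We check admissibility. At coordinates in $\Gamma^\alpha$ it holds since $y\in K^\alpha$. At free coordinates there is nothing to check, and at U-coordinates of rank $\alpha+1$ the value is $0$. Consider $\xi_j$. As $y$ is the restriction of a point of $K$, the relations between the $A^j_n,D^j_l$ required by validity hold at $y$. If $z_y\in a^j_n$ with $n\in b_j$, then $n<m$ and $y\in A^j_n$, so $z_y(\xi_j)=1$. Conversely, let $z_y(\xi_j)=1$. Then $y\in A^j_n$ for some $n<m$, $n\in b_j$, so $z_y\in a^j_n$. By disjointness of the $A^j_i$, $z_y$ is in no $a^j_{n'}$ with $n'\notin b_j$.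 Finally $z_y\in D^j_l\cup a^j_0\cup\dots\cup a^j_l$ for all $l$: if $l\ge n$ because $z_y\in a^j_n$, and if $l<n$ because $A^j_n\subset D^j_l$.

So $z_y$ is admissible. Moreover $z_y|s$ depends only on the coordinates of $y$ in $s\cap\Gamma^\alpha$ and in the supports of the finitely many names $A^j_n$, $n<m$, $j\le k$. $\square$

## 7. Limits at points

For bounded $\varphi:K\to\mathbb R$ let $\mathrm{osc}(\varphi,y)=\inf_W\sup_{u,v\in W}|\varphi(u)-\varphi(v)|$, over neighbourhoods $W$ of $y$.

**Lemma 5.** Let $\varphi:K\to\mathbb R$ be bounded with $\{y:\mathrm{osc}(\varphi,y)>\varepsilon\}$ finite for every $\varepsilon>0$. Then $\lim_{y\to x,\,y\neq x}\varphi(y)$ exists for every $x\in K$.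

*Proof.* Suppose it does not exist at $x$. Let $\ell^+$ and $\ell^-$ be the upper and lower limits of $\varphi(y)$ as $y\to x$, $y\ne x$ (recall that $x$ is not isolated), and put $\kappa=\ell^+-\ell^->0$, $\varepsilon=\kappa/1000$. Since only finitely many points have oscillation $>2\varepsilon$, there is a clopen $O\ni x$ with $\mathrm{osc}(\varphi,y)\le2\varepsilon$ for all $y\in O\setminus\{x\}$. In particular each such $y$ has a clopen neighbourhood on which $\varphi$ differs from $\varphi(y)$ by less than $3\varepsilon$.

**Step 1 (coordinates of rank $\le\beta$ do not control $\varphi$).** We show: *for every $\beta<\omega_1$ there are $y,y'\in O\setminus\{x\}$ with $y|\Gamma^\beta=y'|\Gamma^\beta$ and $\varphi(y')-\varphi(y)>\kappa/10$.* The claim for a larger $\beta$ implies it for a smaller one, so assume $O\in\mathbb B^\beta$. Suppose the claim fails. Then any two points of $O\setminus\{x\}$ which agree on $\Gamma^\beta$ have $\varphi$-values within $\kappa/10$.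

Let $h$ be a free coordinate of rank $\beta+1$, and let $G\in\{[h],K\setminus[h]\}$ contain $x$. Take nets $y_i\to x$, $z_i\to x$ in $O\setminus\{x\}$ with $\varphi(y_i)\to\ell^+$, $\varphi(z_i)\to\ell^-$. By Lemma 2 applied to $\Gamma^\beta\cup\{h\}$, there are $y_i',z_i'\in K\setminus G$ with the same restrictions to $\Gamma^\beta$ as $y_i,z_i$. They lie in $O$ because $O\in\mathbb B^\beta$, and they are different from $x$ because $x\in G$. Passing to subnets, $y_i'\to y^*$ and $z_i'\to z^*$ in the closed set $O\setminus G$. So $y^*,z^*\neq x$, and $y^*|\Gamma^\beta=x|\Gamma^\beta=z^*|\Gamma^\beta$.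

As the claim fails, $\varphi(y_i')\ge\varphi(y_i)-\kappa/10$ and $\varphi(z_i')\le\varphi(z_i)+\kappa/10$. As the oscillations at $y^*,z^*$ are at most $2\varepsilon$,
$$\varphi(y^*)\ge\ell^+-\tfrac{\kappa}{10}-2\varepsilon,\qquad\varphi(z^*)\le\ell^-+\tfrac{\kappa}{10}+2\varepsilon.$$
Also $\varphi(y^*)-\varphi(z^*)\le\kappa/10$, since $y^*,z^*\in O\setminus\{x\}$ agree on $\Gamma^\beta$. Together, $\kappa\le\tfrac{3\kappa}{10}+4\varepsilon<\kappa$, a contradiction.

**Step 2 (two open sets not separated below a limit rank).** For each $\beta$ choose $y,y'$ as in Step 1 and rationals $r<s$ with $s-r>\kappa/20$, $\varphi(y)<r$, $s<\varphi(y')$. One pair $(r,s)$ occurs for uncountably many $\beta$. Since agreement on $\Gamma^{\beta'}$ implies agreement on $\Gamma^\beta$ for $\beta\le\beta'$, this pair works for all $\beta<\omega_1$; fix it. Recursively choose $\beta_0<\beta_1<\cdots$ with $O\in\mathbb B^{\beta_0}$, such points $y_n,y_n'$ for $\beta_n$, and clopen sets $a_n\ni y_n$, $c_n\ni y_n'$ contained in $O\setminus\{x\}$, with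
$$\varphi<r+3\varepsilon\ \text{ on }a_n,\qquad\varphi>s-3\varepsilon\ \text{ on }c_n,\qquad a_n,c_n\in\mathbb B^{\beta_{n+1}}.$$
Let $\delta=\sup_n\beta_n$, a limit ordinal, $P=\bigcup_na_n$ and $Q=\bigcup_nc_n$. No element of any $\mathbb B^{\beta_n}$ separates $P$ and $Q$, because $y_n\in P$ and $y_n'\in Q$ agree on $\Gamma^{\beta_n}$.

**Step 3 (moving away from $x$).** We want a common limit point of $P$ and $Q$ that is not $x$. Let $h=h^\delta_{\emptyset,0}$, and let $G\in\{[h],K\setminus[h]\}$ contain $x$. *Claim: $\overline{P\setminus G}\cap\overline{Q\setminus G}\neq\emptyset$.*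

Otherwise some clopen set separates $P\setminus G$ and $Q\setminus G$. These are unions of members of $\mathbb B^\delta$, so by Lemma 4 they are separated by some $w'\in\mathbb B^\delta$, with a name $(s',Z)$, $s'\subset\Gamma^\delta$. Choose $n$ with $s'\cap\Gamma^{<\delta}\subset\Gamma^{\beta_n}$. The other elements of $s'$ are free coordinates of rank $\delta$. Let $w''\in\mathbb B^{\beta_n}$ be the set of $z\in K$ such that $z|\Gamma^{\beta_n}$, together with the value of $h$ that is off $G$ and the value $0$ at the other free coordinates of rank $\delta$, satisfies $(s',Z)$. Let $z\in P$. Then $z|\Gamma^{<\delta}$ together with these values is admissible on $\Gamma^\delta$, and by Lemma 2 extends to some $z'\in K$. As $P$ is determined by coordinates in $\Gamma^{<\delta}$, $z'\in P\setminus G\subset w'$. Hence $z\in w''$. In the same way, if $z\in Q$ then $z'\in Q\setminus G$, so $z'\notin w'$ and $z\notin w''$. So $w''\in\mathbb B^{\beta_n}$ separates $P$ and $Q$, contradicting Step 2. This proves the claim.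

Take $q$ in the intersection. Then $q\in O\setminus G$, so $q\in O\setminus\{x\}$. Every neighbourhood of $q$ meets $P$, where $\varphi<r+3\varepsilon$, and $Q$, where $\varphi>s-3\varepsilon$. Hence $\mathrm{osc}(\varphi,q)\ge s-r-6\varepsilon>50\varepsilon-6\varepsilon>2\varepsilon$, a contradiction. $\square$

## 8. Off-diagonal smallness

Let $T:C(K)\to C(K)$ be an operator and $\mu_x=T^*\delta_x$.

**Lemma 6.** Given countably many clopen sets $C_j$ and a nonempty clopen $V$, there is a nonempty clopen $W\subset V$ on which all the functions $x\mapsto|\mu_x|(C_j)$ are constant.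

*Proof.* The function $\varphi_j(x)=|\mu_x|(C_j)=\sup\{Tf(x):f\in C(K),|f|\le1_{C_j}\}$ is a supremum of continuous functions, hence lower semicontinuous, and it is bounded by $\|T\|$. Enumerate the pairs $(j,i)$, $i\ge1$, and put $W_0=V$. Given a nonempty clopen $W_m$, let $(j,i)$ be the $m$-th pair. The set of points of $W_m$ where $\varphi_j>\sup_{W_m}\varphi_j-1/i$ is nonempty and open; let $W_{m+1}$ be a nonempty clopen subset of it. By compactness $\bigcap_mW_m$ is a nonempty $G_\delta$, so by Lemma 3(i) it contains a nonempty clopen $W$. On $W$ we have $\varphi_j\ge\sup_W\varphi_j-1/i$ for all $i$, so $\varphi_j$ is constant there. $\square$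

**Lemma 7 (Rosenthal's lemma).** Let $\alpha_{k,n}\ge0$ $(k,n\in\omega)$ with $\sum_k\alpha_{k,n}\le C$ for all $n$, and let $\eta>0$. There is an infinite $N\subset\omega$ with $\sum_{k\in N\setminus\{n\}}\alpha_{k,n}<\eta$ for all $n\in N$.

*Proof.* Partition $\omega$ into infinite sets $N_p$, $p\in\omega$. If some $N_p$ works, we are done. Otherwise choose $n_p\in N_p$ with $\sum_{k\in N_p\setminus\{n_p\}}\alpha_{k,n_p}\ge\eta$. The set $\{n_q:q\in\omega\}$ is disjoint from $N_p\setminus\{n_p\}$, so $\sum_q\alpha_{n_q,n_p}\le C-\eta$ for all $p$. Repeat inside $\{n_q\}$ with $C-\eta$ in place of $C$. All sums are $\ge0$, so this stops after finitely many repetitions. $\square$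

**Proposition 8.** There are no $\varepsilon>0$, pairwise disjoint clopen $A_n$ and nonempty clopen $V_n$ ($n\in\omega$) with $V_n\cap A_k=\emptyset$ for all $n,k$ and $|T1_{A_n}|\ge\varepsilon$ on $V_n$ for all $n$.

*Proof.* Suppose there are.

**Step 1 (cleaning).** We make signs constant and make the other $A_k$ negligible on $V_n$. The set $V_n$ is the disjoint union of the closed sets where $T1_{A_n}\ge\varepsilon$ and where $T1_{A_n}\le-\varepsilon$; so both are clopen. Shrinking $V_n$ to a nonempty one of them, passing to a subsequence and replacing $T$ by $-T$ if necessary, assume $T1_{A_n}\ge\varepsilon$ on $V_n$. Let $\eta=\varepsilon/32$. By Lemma 6, after shrinking $V_n$, $|\mu_x|(A_k)=\alpha_{k,n}$ for all $x\in V_n$ and all $k$. As $\sum_k\alpha_{k,n}\le\|T\|$, Lemma 7 allows us to pass to a subsequence with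
$$\sum_{k\ne n}|\mu_x|(A_k)<\eta\qquad(x\in V_n,\ n\in\omega). \tag{2}$$

For the next steps, a *system* $(M;B_k,W_k;\theta)$ consists of an infinite $M\subset\omega$ and, for $k\in M$, a clopen $B_k\subset A_k$ and a nonempty clopen $W_k\subset V_k$ with $T1_{B_k}\ge\theta$ on $W_k$.

**Step 2 (splitting a system in two).** This step distributes the sets $B_k$ over two disjoint clopen sets at a small cost. *Given a system and $\theta'<\theta$, there are a partition of $M$ into infinite $M_0,M_1$, a clopen $c$, and a system $(M;B_k',W_k';\theta')$ with $B'_k\subset B_k$, $W_k'\subset W_k$, $B_k'\subset c$ for $k\in M_0$, and $B_k'\cap c=\emptyset$ for $k\in M_1$.*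

Let $M=\{m_0<m_1<\cdots\}$, let $\gamma$ be such that all $B_k\in\mathbb B^\gamma$, and pick $x_k\in W_k$. Choose $f(n)$ recursively with
$$|\mu_{x_{m_n}}|\bigl(e^\gamma_{f|n,f(n)}\bigr)<\theta-\theta'.$$
This is possible since, once $f|n$ is known, the sets $e^\gamma_{f|n,i}$ ($i\in\omega$) are disjoint. Put $B'_{m_n}=B_{m_n}\setminus e^\gamma_{f|n,f(n)}$. Then $T1_{B'_{m_n}}(x_{m_n})=\mu_{x_{m_n}}(B'_{m_n})>\theta'$, so by continuity a small enough clopen neighbourhood $W'_{m_n}\subset W_{m_n}$ of $x_{m_n}$ has $T1_{B'_{m_n}}\ge\theta'$ on it. Apply Lemma 3(ii) to the sequences $(B_{m_n})_n$, $D_l=K$, $f$, $(W_{m_n})_n$; its hypotheses hold since $B_k\subset A_k$ and $W_k\subset V_k$. The sets called $a_n$ there are the $B'_{m_n}$. We get $c$ and $b$, and put $M_0=\{m_n:n\in b\}$, $M_1=M\setminus M_0$.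

**Step 3 ($2^q$ pieces).** Splitting the given system, and then repeatedly each current piece separately, we obtain, with arbitrarily small loss in $\theta$: pairwise disjoint clopen sets $D^j$, pairwise disjoint infinite $M_j\subset M$ ($j<2^q$), and systems $(M_j;B^*_k,W^*_k;\theta')$ with $B_k^*\subset B_k\cap D^j$ and $W_k^*\subset W_k$ for $k\in M_j$. Here one starts with the clopen set $D=K$, and when a piece with clopen set $D$ is split by $c$, the two new clopen sets are $D\cap c$ and $D\setminus c$.

**Step 4 (fusion: finding the sets $D_n$).** We now find clopen sets $D_n$ that contain all later $A$'s and are small for $\mu_x$. Fix $q$ with $\|T\|/2^q<\eta$ and $\varepsilon=\theta_0>\theta_1>\cdots>\varepsilon/2$. Start with the system $(\omega;A_k,V_k;\theta_0)$. Given the $n$-th system $(M^n;B^n_k,W^n_k;\theta_n)$, let $k_n=\min M^n$ and $A_n'=B^n_{k_n}$. Apply Step 3 to the system restricted to $M^n\setminus\{k_n\}$, getting $D^j,M_j$ ($j<2^q$) and the constant $\theta_{n+1}$. By Lemma 6 choose a nonempty clopen $V_n'\subset W^n_{k_n}$ on which all $|\mu_x|(D^j)$ are constant. As the $D^j$ are disjoint, $\sum_j|\mu_x|(D^j)\le\|T\|$,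 so for some $j$ this constant is at most $\|T\|/2^q<\eta$. For this $j$ let $D_n=D^j$, $M^{n+1}=M_j$, with the corresponding system.

For $k>n$ we have $k_k\in M^k\subset M^{n+1}$ (where $k_k$ is the term of index $k$ of the sequence $k_0<k_1<\cdots$), and $A_k'=B^k_{k_k}\subset B^{n+1}_{k_k}\subset D_n$. So we have $A_n'\subset A_{k_n}$, hence the $A'_n$ are pairwise disjoint; $V_n'\subset V_{k_n}$; and
$$T1_{A_n'}\ge\tfrac\varepsilon2\ \text{ and }\ |\mu_x|(D_n)<\eta\ \text{ for }x\in V_n';\qquad A_k'\subset D_n\ \ (k>n). \tag{3}$$

**Step 5 (the contradiction).** One last splitter now violates its own promise. Let $A_n',D_n\in\mathbb B^\gamma$ for all $n$. As in Step 2, pick $x_n\in V_n'$, choose $f(n)$ recursively with $|\mu_{x_n}|(e^\gamma_{f|n,f(n)})<\varepsilon/4$, and put $a_n=A_n'\setminus e^\gamma_{f|n,f(n)}$. Then $T1_{a_n}(x_n)>\varepsilon/4$, and there is a clopen $V_n''$ with $x_n\in V_n''\subset V_n'$ and $T1_{a_n}\ge\varepsilon/4$ on $V_n''$. Apply Lemma 3(ii) to $(A_n'),(D_n),f,(V_n'')$, getting $b$ and $c$. We have $c\setminus(a_0\cup\dots\cup a_n)\subset D_n$, and $c\cap a_k$ is $a_k$ or $\emptyset$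 according to whether $k\in b$ or not. Write $[n\in b]$ for $1$ if $n\in b$ and $0$ otherwise. For $x\in V_n''$ we decompose $\mu_x(c)$ along $a_0,\dots,a_n$ and the rest, and get from (2) and (3)
$$\bigl|T1_c(x)-[n\in b]\,\mu_x(a_n)\bigr|\le\sum_{k<n}|\mu_x|(a_k)+|\mu_x|(D_n)\le2\eta=\tfrac{\varepsilon}{16};$$
here (2) applies because $a_k\subset A_{k_k}$ and $x\in V_{k_n}$. So $T1_c\ge\frac\varepsilon4-\frac\varepsilon{16}=\frac{3\varepsilon}{16}$ on $V_n''$ for $n\in b$, and $T1_c\le\frac\varepsilon{16}$ on $V_n''$ for $n\notin b$. By continuity of $T1_c$, the sets $\bigcup_{n\in b}V_n''$ and $\bigcup_{n\notin b}V_n''$ have disjoint closures, contradicting Lemma 3(ii). $\square$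

**Corollary 9.** If $(A_n)$ are pairwise disjoint clopen sets, then $\sup_{x\notin A_n}|T1_{A_n}(x)|\to0$ (with $\sup\emptyset=0$).

*Proof.* Otherwise, after passing to a subsequence, there are $\varepsilon>0$ and $x_n\notin A_n$ with $|T1_{A_n}(x_n)|\ge\varepsilon$. We first arrange that no $x_n$ lies in any $A_m$. By Ramsey's theorem we may pass to a subsequence such that one of the following holds for all pairs $n<m$ simultaneously: $x_n\in A_m$; or $x_n\notin A_m$ and $x_m\in A_n$; or $x_n\notin A_m$ and $x_m\notin A_n$. In the first case $x_0\in A_1\cap A_2$, in the second $x_2\in A_0\cap A_1$; both are impossible. So $x_n\notin A_m$ for all $n,m$.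

Next we pass from points to clopen sets. The set $\{x:T1_{A_n}(x)=T1_{A_n}(x_n)\}\setminus\bigcup_mA_m$ is a $G_\delta$ and contains $x_n$. By Lemma 3(i) it contains a nonempty clopen $V_n$. The sets $A_n,V_n$ contradict Proposition 8. $\square$

## 9. The symbol is continuous and the rest is weakly compact

*Proof of the Main Theorem.* By Lemma 3(i), $K$ is an almost $P$-space without isolated points. Let $T$ be an operator on $C(K)$ and let $g_0(y)=\mu_y(\{y\})$, so $|g_0|\le\|T\|$.

**Step 1 ($g_0$ oscillates at few points).** We bring $g_0$ into the scope of Lemma 5. For clopen $O$ let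
$$\lambda_T(O)=\sup\{|T1_C(y)|:C\subset O\text{ clopen},\ y\in O\setminus C\}\qquad(\sup\emptyset=0),$$
and for $\varepsilon>0$ let $F_\varepsilon$ be the set of $x$ such that $\lambda_T(O)>\varepsilon$ for all clopen $O\ni x$.

*$F_\varepsilon$ is finite.* Suppose it is infinite. Put $R_0=K$. Given a clopen $R_n$ with $F_\varepsilon\cap R_n$ infinite, split $R_n$ into two clopen sets each meeting $F_\varepsilon$. Let $R_{n+1}$ be one with infinite trace on $F_\varepsilon$, $O_n$ the other, and $x_n\in F_\varepsilon\cap O_n$. The $O_n$ are pairwise disjoint, and since $x_n\in F_\varepsilon$, there are clopen $C_n\subset O_n$ and $y_n\in O_n\setminus C_n$ with $|T1_{C_n}(y_n)|>\varepsilon$. This contradicts Corollary 9.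

*$\mathrm{osc}(g_0,x)\le2\varepsilon$ for $x\notin F_\varepsilon$.* Take a clopen $O\ni x$ with $\lambda_T(O)\le\varepsilon$. For $y\in O$, by regularity of $\mu_y$, $T1_O(y)-g_0(y)=\mu_y(O\setminus\{y\})$ is the limit of $\mu_y(O\setminus A)=T1_{O\setminus A}(y)$ over clopen $A$ with $y\in A\subset O$, shrinking to $y$. These numbers have absolute value $\le\varepsilon$. So $|g_0-T1_O|\le\varepsilon$ on $O$, and $T1_O$ is continuous.

**Step 2 (definition and continuity of $g$).** By Step 1, $\{x:\mathrm{osc}(g_0,x)>2\varepsilon\}\subset F_\varepsilon$ is finite for every $\varepsilon>0$. By Lemma 5, $g(x)=\lim_{y\to x,\,y\ne x}g_0(y)$ exists for all $x\in K$. The function $g$ is continuous: if $|g_0-g(x)|<\kappa$ on $O\setminus\{x\}$ with $O\ni x$ open, then $|g-g(x)|\le\kappa$ on $O$, because for $y\in O\setminus\{x\}$ the value $g(y)$ is a limit of values of $g_0$ at points of $O\setminus\{x\}$; here we use that $K$ has no isolated points. Let $F=\bigcup_{k\ge1}F_{1/k}$, a countable set. At each point off $F$ the oscillation of $g_0$ is $0$, so $g_0$ is continuous there and $g=g_0$ off $F$. Points are closed and nowhere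 dense, so $K\setminus F$ is dense by the Baire category theorem.

**Step 3 ($S=T-gI$ is weakly compact).** By Fact W we have to show $\|S1_{A_n}\|\to0$ for pairwise disjoint clopen $A_n$. Off $A_n$ we have $S1_{A_n}=T1_{A_n}$, and Corollary 9 applies. On $A_n$ we must show $\sup_{A_n}|T1_{A_n}-g|\to0$. If this fails, then, by continuity of $T1_{A_n}-g$ and density of $K\setminus F$, there are $\varepsilon>0$, infinitely many $n$, and $x_n\in A_n\setminus F$ with
$$|T1_{A_n}(x_n)-g_0(x_n)|>\varepsilon.$$
Now $g_0(x_n)$ is the limit of $\mu_{x_n}(A)=T1_A(x_n)$ over clopen $A\ni x_n$ shrinking to $x_n$. So there is a clopen $A$ with $x_n\in A\subset A_n$ and $|T1_{C_n}(x_n)|>\varepsilon$, where $C_n=A_n\setminus A$. The $C_n$ are disjoint and $x_n\notin C_n$, which contradicts Corollary 9.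

So $T=gI+S$ with $g\in C(K)$ and $S$ weakly compact. No axiom beyond ZFC was used, so the answer to the problem is yes. $\blacksquare$

## 10. Weight, extension over points, and Fredholm operators

The following complements are not needed for the Main Theorem, but they show what its conclusion gives. Part (b) is the extension property that Section 2 showed to be necessary.

**Theorem 10 (ZFC).** The space $K$ above has moreover the following properties.

(a) The weight of $K$ is $\mathfrak c$, and every nonempty almost $P$ compact totally disconnected space without isolated points has weight $\ge\mathfrak c$.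

(b) For each $x\in K$ every bounded continuous function on $K\setminus\{x\}$ extends continuously to $K$.

(c) The decomposition $T=gI+S$ is unique, and $T\mapsto g$ induces an isometric algebra isomorphism $\mathcal L(C(K))/\mathcal W(C(K))\cong C(K)$, where $\mathcal L(C(K))$ is the algebra of all operators and $\mathcal W(C(K))$ the ideal of weakly compact operators.

(d) If $T=gI+S$ with $g$ nowhere zero, then $T$ is Fredholm of index $0$. If $g$ has a zero, then $\ker T$ contains an isometric copy of $c_0(\mathfrak c)$ and $T[C(K)]$ has infinite codimension. In particular, for operators on $C(K)$: injective $\iff$ surjective $\iff$ automorphism.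

(e) There are $\mathfrak c$ pairwise disjoint nonempty clopen $u_i\subset K$ $(i<\mathfrak c)$. Each $u_i$ also has the properties stated in the Main Theorem, and for $i\neq j$ every operator $C(u_i)\to C(u_j)$ is weakly compact. So the $C(u_i)$ are pairwise non-isomorphic.

*Proof.* **(a)** We find many disjoint clopen sets. Let $u$ be nonempty clopen in a totally disconnected compact almost $P$-space without isolated points. Choose nonempty clopen $u_s\subset u$ ($s\in2^{<\omega}$) with $u_{s0},u_{s1}$ disjoint subsets of $u_s$. For $z\in2^\omega$ the $G_\delta$ set $\bigcap_nu_{z|n}$ is nonempty by compactness, so it contains a nonempty clopen $u_z$. The $u_z$ are disjoint. So $u$ contains $\mathfrak c$ disjoint nonempty clopen sets, and the weight is $\ge\mathfrak c$. As $K\subset2^{\mathfrak c}$, the weight of $K$ is $\le\mathfrak c$.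

**(b)** Give the function an arbitrary value at $x$. Its oscillation vanishes off $x$, so Lemma 5 applies and gives a limit at $x$; take this limit as the value at $x$.

**(c)** For uniqueness, let $hI$ be weakly compact with $h\in C(K)$, $h\ne0$. Then $|h|\ge\varepsilon>0$ on a nonempty clopen $u$. For disjoint nonempty clopen $A_n\subset u$ we get $\|h1_{A_n}\|\ge\varepsilon$, against Fact W. So if $gI+S=g'I+S'$, then $(g-g')I$ is weakly compact and $g=g'$. The map $T\mapsto g$ is therefore well defined and linear, its kernel is $\mathcal W(C(K))$, it is onto, and it is multiplicative since $\mathcal W(C(K))$ is an ideal. By Section 9, $g=g_0$ on a dense set and $|g_0|\le\|T\|$, so $\|g\|\le\|T\|$. For $S'\in\mathcal W(C(K))$ the operator $T-S'$ has the same symbol $g$, hence $\|g\|\le\mathrm{dist}(T,\mathcal W(C(K)))\le\|T-S\|=\|gI\|=\|g\|$.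

**(d)** *$g$ nowhere zero.* We join $T$ to an invertible operator by Fredholm operators. We have $T=gI(I+R)$ with $R=g^{-1}S$ weakly compact. By the Dunford–Pettis property of $C(K)$ (Grothendieck), $R$ maps the relatively weakly compact image of the unit ball under $R$ to a relatively norm compact set, so $R^2$ is compact. For $t\in[0,1]$,
$$(I-tR)(I+tR)=(I+tR)(I-tR)=I-t^2R^2$$
is Fredholm. The first product shows that $\ker(I+tR)$ is finite-dimensional, the second that the range of $I+tR$ has finite codimension. So $I+tR$ is Fredholm. By continuity of the index along $t\in[0,1]$, $I+R$ has index $0$, like $I$, and so has $T$, since $gI$ is invertible.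

*$g$ has a zero.* The nonempty $G_\delta$ set $g^{-1}(0)$ contains a nonempty clopen $u$. By the proof of (a) there are disjoint nonempty clopen $v_i\subset u$ ($i<\mathfrak c$). We have $T1_{v_i}=S1_{v_i}$. By Fact W the set $\{i:\|S1_{v_i}\|>\varepsilon\}$ is finite for each $\varepsilon>0$, so $T1_{v_i}=0$ for all but countably many $i$. The closed span of these $1_{v_i}$ is an isometric copy of $c_0(\mathfrak c)$ inside $\ker T$. Moreover $f\mapsto(Tf)|u=(Sf)|u$ is weakly compact into $C(u)$. If $T[C(K)]$ had finite codimension, the range of this map would have finite codimension in $C(u)$, hence would be closed. By the open mapping theorem, the image of the unit ball, which is relatively weakly compact, would contain a ball of this range, so the range would be reflexive, and so would $C(u)$. But $u$ is infinite, so $C(u)$ is not reflexive, a contradiction.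

*The equivalences.* If $T$ is injective or surjective, then $g$ has no zero, so $T$ is Fredholm of index $0$. Being injective or surjective, it is then bijective, hence an automorphism.

**(e)** Take the sets given by the proof of (a) with $u=K$. Each $u_i$, being clopen and nonempty, is a totally disconnected compact almost $P$-space without isolated points. Let $R$ be an operator on $C(u_i)$. The operator on $C(K)$ that takes $f$ to $R(f|u_i)$ extended by $0$ equals $gI+S$. Applying it to functions supported in $u_i$ and restricting to $u_i$, we get $R=(g|u_i)I+S_i$, where $S_i$ is the compression of $S$ to $C(u_i)$, which is weakly compact.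

Now let $R:C(u_i)\to C(u_j)$ with $i\neq j$, let $Tf$ be $R(f|u_i)$ extended by $0$, and write $T=gI+S$. For $f$ supported in $u_i$ we have $0=1_{u_i}Tf=gf+1_{u_i}Sf$. So multiplication by $g|u_i$ is weakly compact on $C(u_i)$, and $g|u_i=0$ as in (c). Hence $Tf=Sf$ for all such $f$, and $R$ is weakly compact. An isomorphism $C(u_i)\to C(u_j)$ would thus be weakly compact, making $C(u_i)$ reflexive, a contradiction. $\blacksquare$
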